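# Amenable traces on uniform Roe algebras that are not quasidiagonal

Inner products are linear in the first variable, $\mathrm{Tr}$ is the usual trace, $\mathrm{tr}_k=\frac1k\mathrm{Tr}$ is the normalized trace on $M_k(\mathbb C)$, and $\|y\|_{2,\mathrm{tr}}=\mathrm{tr}_k(y^*y)^{1/2}$. We write u.c.p. for "unital completely positive"; u.c.p. maps are contractive and $*$-preserving.

## 1. Isolated finite blocks give quasidiagonal traces

Take finite sets $X_1,X_2,\dots$, each with a metric, and place them at distance $\infty$ from each other. An operator on $\ell^2$ of the union that moves points only a finite distance is then block diagonal. Cutting it down to the $n$-th block is a $*$-homomorphism into a matrix algebra, and the limit of the normalized traces of the blocks is a trace that is approximated by honest finite-dimensional representations. We make this precise and prove it. Then we ask what happens when the blocks are no longer isolated.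

An *extended metric space* $(X,d)$ is one where $d$ may take the value $\infty$. It has **bounded geometry** if $\sup_{x}|B(x,r)|<\infty$ for every $r>0$, where $B(x,r)$ is the closed ball. A connected graph with degrees bounded by a constant, with its path metric, is an example. So is a disjoint union of cycles of all lengths at mutual distance $\infty$.

**Definition (the algebras).** Let $\mathbb C_{\mathrm u}[X]$ be the $*$-algebra of bounded operators $S=(S_{x,y})_{x,y\in X}$ on $\ell^2(X)$ of *finite propagation*, that is, with $\sup\{d(x,y):S_{x,y}\ne0\}<\infty$. For $X=\mathbb Z$ these are the band matrices with bounded entries. The **uniform Roe algebra** $C^*_{\mathrm u}(X)$ is the norm closure of $\mathbb C_{\mathrm u}[X]$ in $\mathcal L(\ell^2(X))$. The **maximal uniform Roe algebra** $C^*_{\mathrm{u,max}}(X)$ is its completion in the maximal $C^*$-norm, the supremum of $\|\pi(S)\|$ over all $*$-representations $\pi$ by bounded operators, which is finite by bounded geometry. The maximal norm dominates the operator norm, so $\mathbb C_{\mathrm u}[X]$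 embeds in both algebras and there is a unital surjection $\lambda:C^*_{\mathrm{u,max}}(X)\to C^*_{\mathrm u}(X)$.

Two kinds of elements matter. Bounded functions $f\in\ell^\infty(X)$ act as diagonal matrices of propagation $0$; we write $1_A$ for the projection of a subset $A$. A **partial translation** is a bijection $t:A\to B$ between subsets with $\sup_{x\in A} d(x,t(x))<\infty$. It gives the partial isometry $V_t\delta_x=\delta_{t(x)}$ for $x\in A$, $V_t\delta_x=0$ otherwise, with $V_t^*V_t=1_A$ and $V_tV_t^*=1_B$.

**Definition (quasidiagonal trace).** A tracial state $\tau$ on a unital $C^*$-algebra $\mathcal A$ is **quasidiagonal** if there is a net of u.c.p. maps $\varphi_i:\mathcal A\to M_{k(i)}(\mathbb C)$ with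
$$\|\varphi_i(ab)-\varphi_i(a)\varphi_i(b)\|\to0\quad(a,b\in\mathcal A),\qquad \mathrm{tr}_{k(i)}\circ\varphi_i\to\tau\ \text{ weak}^*.$$

If $\mathcal A_1\subseteq\mathcal A$ is a unital subalgebra and $\tau$ is quasidiagonal, so is $\tau|_{\mathcal A_1}$: restrict the maps.

Throughout, $\mathcal U$ is a free ultrafilter on $\mathbb N$. A limit along $\mathcal U$ is the limit of a net: index by pairs $(D,n)$ with $n\in D\in\mathcal U$, ordered by reverse inclusion of $D$. A sequence tending to $0$ as $n\to\infty$ also tends to $0$ along this net.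

**Proposition 1.** Let $F_n\subseteq X$ be finite nonempty sets such that for every $r$ there is $n_r$ with $d(x,y)>r$ whenever $n\ge n_r$, $x\in F_n$, $y\notin F_n$. Then
$$\tau(S)=\lim_{n\to\mathcal U}|F_n|^{-1}\,\mathrm{Tr}(1_{F_n}S1_{F_n})$$
is a quasidiagonal tracial state on $C^*_{\mathrm u}(X)$, and $\tau\circ\lambda$ is one on $C^*_{\mathrm{u,max}}(X)$.

*Proof.* Let $\varphi_n(S)=1_{F_n}S1_{F_n}\in M_{|F_n|}(\mathbb C)$, a u.c.p. map. If $S,S'$ have propagation at most $r$ and $n\ge n_r$, then $S_{x,y}=0$ whenever exactly one of $x,y$ lies in $F_n$. So $S$ commutes with $1_{F_n}$ and $\varphi_n(SS')=\varphi_n(S)\varphi_n(S')$. By density and contractivity, $\|\varphi_n(ab)-\varphi_n(a)\varphi_n(b)\|\to0$ for all $a,b\in C^*_{\mathrm u}(X)$. Since $\mathrm{tr}(\varphi_n(a)\varphi_n(b))=\mathrm{tr}(\varphi_n(b)\varphi_n(a))$, we get $\mathrm{tr}\,\varphi_n(ab)-\mathrm{tr}\,\varphi_n(ba)\to0$, so $\tau$ is tracial. For the maximal algebra use $\varphi_n\circ\lambda$. $\square$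

Isolated blocks $F_n=X_n$ satisfy the hypothesis. What changes if each block is joined to the rest of the space through a small set of points?

## 2. Blocks with a thin boundary

For $F\subseteq X$ and $r>0$ put $\partial_rF=\{x: d(x,F)\le r,\ d(x,X\setminus F)\le r\}$, where $d(x,S)=\inf_{s\in S}d(x,s)$ and $\inf\emptyset=\infty$. The space $X$ is **amenable** if for all $r,\varepsilon>0$ there is a finite nonempty $F$ with $|\partial_rF|\le\varepsilon|F|$. For example, in $\mathbb Z$ the set $\partial_1\{0,\dots,n-1\}=\{-1,0,n-1,n\}$ has four points for $n\ge2$.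

**Definition (amenable trace).** A tracial state is **amenable** if it satisfies the definition of quasidiagonality with the operator norm $\|\varphi_i(ab)-\varphi_i(a)\varphi_i(b)\|$ replaced by $\|\varphi_i(ab)-\varphi_i(a)\varphi_i(b)\|_{2,\mathrm{tr}}$.

**Proposition 2.** Let $F_n\subseteq X$ be finite nonempty sets with $|\partial_rF_n|/|F_n|\to0$ for every $r$. Then the formula of Proposition 1 defines an amenable tracial state on $C^*_{\mathrm u}(X)$, and on $C^*_{\mathrm{u,max}}(X)$ after composition with $\lambda$.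

*Proof.* With $\varphi_n$ as before and $S,S'$ of propagation at most $r$, put
$$y=\varphi_n(SS')-\varphi_n(S)\varphi_n(S')=1_{F_n}S(1-1_{F_n})S'1_{F_n}.$$
The row $x\in F_n$ of $1_{F_n}S(1-1_{F_n})$ can be nonzero only if some $z\notin F_n$ has $d(x,z)\le r$, that is, only if $x\in\partial_rF_n$. So $yy^*$ is supported on $\partial_rF_n$ and
$$\|y\|_{2,\mathrm{tr}}^2=|F_n|^{-1}\mathrm{Tr}(yy^*)\le\|S\|^2\|S'\|^2\,|\partial_rF_n|/|F_n|\to0 .$$
Since $\|\cdot\|_{2,\mathrm{tr}}\le\|\cdot\|$, density gives $\|\varphi_n(ab)-\varphi_n(a)\varphi_n(b)\|_{2,\mathrm{tr}}\to0$ for all $a,b$. As $|\mathrm{tr}(y)|\le\|y\|_{2,\mathrm{tr}}$, the argument for traciality in Proposition 1 applies unchanged. $\square$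

So a thin boundary costs nothing in the $2$-norm. In the operator norm it does. On $\mathbb Z$ with $F_n=\{0,\dots,n-1\}$ and the shift $U\delta_x=\delta_{x+1}$, we have $\varphi_n(U^*U)=1$, but $\varphi_n(U)^*\varphi_n(U)=1-1_{\{n-1\}}$. The error has $2$-norm $n^{-1/2}$ and operator norm $1$, for every $n$.

This shows only that these particular maps are bad. On the subalgebra $C^*(U)\cong C(\mathbb T)$ the defect can be repaired: with $\zeta=e^{2\pi i/n}$, the map $f(U)\mapsto\mathrm{diag}(f(\zeta^j))_{0\le j<n}$ is a $*$-homomorphism to $M_n(\mathbb C)$. Its normalized trace kills $U^j$ for $0<|j|<n$, and $\tau(U^j)=0$ for $j\neq0$ as well. So $\tau|_{C^*(U)}$ is quasidiagonal. To show that a trace is *not* quasidiagonal we need an obstruction that defeats every choice of maps.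

The problem comes from Pere Ara, Kang Li, Fernando Lledó and Jianchao Wu, "Amenability and uniform Roe algebras", arXiv:1706.04875 (2017). It is known that for $\mathcal A$ equal to $C^*_{\mathrm u}(X)$ or $C^*_{\mathrm{u,max}}(X)$, the algebra $\mathcal A$ has a tracial state if and only if $X$ is amenable, and that then every tracial state of $\mathcal A$ is amenable. Is every tracial state of $\mathcal A$ even quasidiagonal? The answer is no, for both algebras.

**Theorem A.** There is a connected graph $X$ of degree $\le17$ such that for $\mathcal A=C^*_{\mathrm u}(X)$ and for $\mathcal A=C^*_{\mathrm{u,max}}(X)$ the following holds. The algebra $\mathcal A$ has a tracial state $\tau$ and a finitely generated unital $C^*$-subalgebra $A_0$ such that $\tau|_{A_0}$, and hence $\tau$, is not quasidiagonal.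

**Theorem B.** For this $X$ there is a set $Y\subseteq X$ with $\tau(1_Y)=1$, while $\tau'(1_Y)=0$ for every quasidiagonal tracial state $\tau'$ of $\mathcal A$. Hence $\|\tau-\tau'\|=2$ for every such $\tau'$.

Such an $X$ is a genuine metric space of bounded geometry. Nothing is claimed here about subclasses of spaces, such as those with property A, on which every trace might be quasidiagonal.

## 3. A ray kills its starting point

Multiplicativity in norm is strong because an isometry between equal finite-dimensional spaces is unitary. Here $\bigoplus_mC_m$ denotes the sequences in $\prod_mC_m$ whose norms tend to $0$.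

**Lemma 3.** Let $C=\prod_mC_m/\bigoplus_mC_m$ with each $C_m$ a full matrix algebra. If $P\in C$ is a projection and $v\in PCP$ satisfies $v^*v=P$, then $vv^*=P$.

*Proof.* Lift $P$ to a bounded self-adjoint sequence $(x_m)$; then $\|x_m^2-x_m\|\to0$. For large $m$, functional calculus gives projections $P_m\in C_m$ with $\|P_m-x_m\|\to0$; put $P_m=0$ for the other $m$. So $(P_m)$ lifts $P$. Compress any lift of $v$ by $P_m$ to get a lift with $v_m\in P_mC_mP_m$. Then $\|v_m^*v_m-P_m\|\to0$, so for large $m$ the element $v_m^*v_m$ is invertible in $P_mC_mP_m$, and $x'_m=v_m(v_m^*v_m)^{-1/2}$ satisfies $x_m'^*x'_m=P_m$. The corner $P_mC_mP_m$ acts on the finite-dimensional range of $P_m$, where an isometry is unitary, so $x'_mx_m'^*=P_m$. Finally $\|x'_m-v_m\|\to0$, hence $vv^*=P$. $\square$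

The simplest use is $X=\mathbb N_0$ with $V\delta_x=\delta_{x+1}$. Here $V^*V=1$ and $VV^*=1-1_{\{0\}}$. If $\varphi_m:\mathcal A\to M_{k(m)}$ are u.c.p. maps that are asymptotically multiplicative in norm, they induce a $*$-homomorphism $\Phi:\mathcal A\to\prod_mM_{k(m)}/\bigoplus_mM_{k(m)}$, and Lemma 3 with $P=\Phi(1)$ gives $\Phi(1_{\{0\}})=0$. In the same way, if a ray is attached to each point of a set $Z$, and $V_T$ is the shift along the set $T$ of all rays (so $V_T^*V_T=1_T$, $V_TV_T^*=1_T-1_Z$), then
$$\Phi(1_Z)=0. \tag{1}$$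

Now we would like a contradiction. The first attempt is to find a set $W$ with $\tau(1_W)>0$ that is connected to $Z$ by elements of $\mathcal A$, so that $\Phi(1_Z)=0$ forces $\Phi(1_W)=0$ and hence $\tau(1_W)=\lim\mathrm{tr}\,\varphi_m(1_W)=0$. This cannot work. Every tracial state satisfies
$$\tau(1_Z)=\tau(V_T^*V_T)-\tau(V_TV_T^*)=0,$$
so $1_Z$ lies in the closed two-sided ideal $\{a:\tau(a^*a)=0\}$, and so does the whole ideal of $\mathcal A$ generated by $1_Z$. Every projection that one can reach from $1_Z$ inside $\mathcal A$ has trace zero. For instance, a partial isometry in $\mathcal A$ with $v^*v=1_W$ and $vv^*\le1_Z$ would give $\tau(1_W)\le\tau(1_Z)=0$. The vanishing has to travel from $Z$ to $W$ by a route that traces of $\mathcal A$ do not control.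

## 4. Multiplicity is blind to dimension

The route goes through $\mathcal A\otimes\bar{\mathcal A}$. We look first at a finite group $K$ with a finite-dimensional unitary representation $\rho$ on $E=\bigoplus_kE_k\otimes M_k$, where the $E_k$ are irreducible and pairwise inequivalent. Identify $E\otimes\bar E$ with the Hilbert–Schmidt operators on $E$; then $\rho\otimes\bar\rho$ acts by $R\mapsto\rho(g)R\rho(g)^*$. The average
$$e=\frac1{|K|}\sum_{g\in K}\rho(g)\otimes\overline{\rho(g)}$$
is the projection onto the commutant $\bigoplus_k1_{E_k}\otimes\mathcal L(M_k)$. Two features matter.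

* The rank of $e$ is $\sum_k(\dim M_k)^2$. The dimensions of the $E_k$ do not enter.
* The unit vector $\xi=(\dim E)^{-1/2}\,1_E$ lies in the range of $e$. So if $p$ is the projection onto an isotypic summand, $\langle(p\otimes1)e\,\xi,\xi\rangle=\mathrm{tr}(p)$, which does see the dimensions.

For example, let $S_3$ permute the coordinates of $\mathbb C^3=\text{(trivial)}\oplus\text{(2-dimensional)}$. The commutant is spanned by the identity and the all-ones matrix, so $e$ has rank $2$. If $p$ is the projection onto the $2$-dimensional summand, $(p\otimes1)e$ has rank $1$ but carries weight $\mathrm{tr}(p)=\frac23$ in the state of $\xi$.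

Here is the whole argument in this toy setting. Let $p_Z,p_W$ be projections onto sums of isotypic summands, put $e_Z=(p_Z\otimes1)e$, $e_W=(p_W\otimes1)e$, and suppose some $w$ satisfies $w^*w=e-e_Z$ and $ww^*=e-e_W$. Comparing ranks gives $\mathrm{rank}\,e_Z=\mathrm{rank}\,e_W$. If $p_Z=0$, then $e_W=0$, so $\mathrm{tr}(p_W)=\langle e_W\xi,\xi\rangle=0$.

To run this for $\mathcal A$ we need $e$ and $w$ to be elements of $\mathcal A\otimes_{\min}\bar{\mathcal A}$, because only there can $\varphi_m\otimes\bar\varphi_m$ be applied with norm control. For an infinite group, property (T) puts the "average" $e$ into the $C^*$-algebra. We also need irreducible blocks of growing dimension, arranged in chains of growing length from $Z$ to $W$, such that consecutive dimensions have a bounded ratio (for $w$ to exist) and grow geometrically (for $W$ to carry most of the trace). We now build these blocks.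

## 5. A graph from vectors over finite fields

**Step 1. The irreducible blocks.** This step produces one group with irreducible representations whose dimensions grow at a controlled rate. Let $p_0=2$. By Bertrand's postulate, choose primes with $2p_k<p_{k+1}<4p_k$. Put $F_k=\mathbb F_{p_k}^3\setminus\{0\}$, so $|F_k|=p_k^3-1\ge7$. Then
$$8|F_k|<|F_{k+1}|\le73|F_k|, \tag{2}$$
since $p_{k+1}^3-1>8p_k^3-8$, and $p_{k+1}^3-1<64p_k^3-1=64(p_k^3-1)+63\le73|F_k|$.

Let $G=SL_3(\mathbb Z)$ and $\Gamma=\mathbb Z^3\rtimes G$, where $g\in G$ acts on $\mathbb Z^3$ by $g^{-T}$ (inverse transpose). Via the automorphism $g\mapsto g^{-T}$ of $G$, this is the usual $\mathbb Z^3\rtimes SL_3(\mathbb Z)$. Both groups are finitely generated. Define $\pi_k$ on $\ell^2(F_k)$ by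
$$\pi_k(g)\delta_x=\delta_{gx},\qquad\pi_k(a)\delta_x=e^{2\pi i\langle a,x\rangle/p_k}\delta_x\qquad(g\in G,\ a\in\mathbb Z^3).$$
This is a unitary representation of $\Gamma$, because $\pi_k(g)\pi_k(a)\pi_k(g)^{-1}$ multiplies $\delta_x$ by $e^{2\pi i\langle a,g^{-1}x\rangle/p_k}=e^{2\pi i\langle g^{-T}a,x\rangle/p_k}$, which is the action of $\pi_k(g^{-T}a)$.

*The $\pi_k$ are irreducible and pairwise inequivalent.* The functions $x\mapsto e^{2\pi i\langle a,x\rangle/p_k}$ separate the points of $F_k$, and their span is a unital algebra closed under conjugation, so it is all of $\ell^\infty(F_k)$. An operator commuting with $\pi_k(\mathbb Z^3)$ is therefore diagonal. If it also commutes with $\pi_k(G)$, it is a $G$-invariant function on $F_k$. The map $G\to SL_3(\mathbb F_{p_k})$ is onto, since the target is generated by elementary matrices, and $SL_3(\mathbb F_{p_k})$ is transitive on nonzero vectors. So the function is constant. Inequivalence holds because the dimensions $|F_k|$ differ. (The group $G$ alone would not do: constant functions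 on $F_k$ are $G$-invariant. The factor $\mathbb Z^3$ provides irreducibility.)

**Step 2. Chains of blocks.** This step arranges the $F_k$ in chains of growing length. Let $b_n=a_n+n$, $a_1=0$, $a_{n+1}=b_n+1$, so the intervals $[a_n,b_n]$, $n\ge1$, partition the indices $k\ge0$. Put
$$Y_n=\bigsqcup_{k=a_n}^{b_n}F_k,\qquad Y=\bigsqcup_nY_n,\qquad W=\bigsqcup_nF_{b_n},\qquad Z=\bigsqcup_nF_{a_n}.$$
So $Z$ consists of the small ends of the chains and $W$ of the large ends. For $a_n\le k<b_n$ fix an injection $\iota_k:F_k\to F_{k+1}$, which exists by (2).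

**Step 3. The graph.** The vertex set is $Y\cup T$ with $T=Z\times\mathbb N_0$, where $(z,0)$ is identified with $z\in Z$. The edges (loops and multiplicities ignored) are

* $x\sim gx$ for $x\in F_k$ and $g$ one of the six elementary matrices $I+e_{ij}$, $i\ne j$;
* $y\sim\iota_k(y)$ for $y\in F_k$, $a_n\le k<b_n$;
* $(z,i)\sim(z,i+1)$ for $z\in Z$, $i\ge0$;
* $z_n\sim z_{n+1}$, where $z_n\in F_{a_n}$ are chosen points.

A vertex has at most $12$ neighbors of the first kind ($gx$ and $g^{-1}x$), $2$ of the second, $1$ along a ray if it lies in $Z$ (at most $2$, and nothing else, if it lies in $T\setminus Z$), and $2$ of the last kind. So the degree is at most $17$. The elementary matrices generate $G$, which is transitive on $F_k$, so each $F_k$ is connected. The other edges connect the $F_k$ inside $Y_n$, the rays, and the chains. Thus $X$ is connected and has bounded geometry; put $\Delta_r=\sup_x|B(x,r)|$.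

**Step 4. The operators.** We list the elements of $\mathbb C_{\mathrm u}[X]$ that drive the proof.

* $\sigma(\gamma)=\bigoplus_k\pi_k(\gamma)$ on $\ell^2(Y)$, extended by $0$. This is a representation of $\Gamma$ by unitaries of the corner $1_Y\mathbb C_{\mathrm u}[X]1_Y$: $\sigma(a)$ is diagonal for $a\in\mathbb Z^3$, and $\sigma(g)$ has propagation at most the word length of $g\in G$. It commutes with every $1_{F_k}$, with $1_W$ and with $1_Z$.
* $V=V_t$ for the partial translation $t(\iota_k(y))=y$, from $D_t=\bigcup_n\bigcup_{a_n\le k<b_n}\iota_k(F_k)$ onto $Y\setminus W$. So $V$ moves down the chains, $V^*V=1_{D_t}$ and $VV^*=1_{Y\setminus W}$. It commutes with each $1_{Y_n}$; moreover $V1_{F_{k+1}}V^*=1_{F_k}$ for $a_n\le k<b_n$, and $V1_Z=0$.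
* $c=\sum_n\sum_{a_n\le k<b_n}c_k1_{F_k}\in\ell^\infty(X)$ with $c_k=(|F_{k+1}|/|F_k|)^{1/2}\le\sqrt{73}$.
* $V_T\delta_{(z,i)}=\delta_{(z,i+1)}$, zero off $T$, with $V_T^*V_T=1_T$ and $V_TV_T^*=1_T-1_Z$.

**Step 5. The trace.** We check that the $Y_n$ have thin boundary and that $W$ has large trace. Every edge leaving $Y_n$ has its endpoint in $Y_n$ lying in $F_{a_n}$. A path of length at most $r$ between a point of $Y_n$ and a point outside uses such an edge, so $\partial_rY_n\subseteq\bigcup_{z\in F_{a_n}}B(z,r)$. By (2), $|Y_n|\ge|F_{b_n}|\ge8^n|F_{a_n}|$, hence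
$$|\partial_rY_n|\le\Delta_r|F_{a_n}|\le\Delta_r8^{-n}|Y_n|.$$
By Proposition 2, $\tau(S)=\lim_{n\to\mathcal U}|Y_n|^{-1}\mathrm{Tr}(1_{Y_n}S1_{Y_n})$ is an amenable tracial state on $C^*_{\mathrm u}(X)$, and on $C^*_{\mathrm{u,max}}(X)$ after composition with $\lambda$, where we denote it again by $\tau$. Clearly $\tau(1_Y)=1$. By (2) again, $|Y_n|\le|F_{b_n}|\sum_{j\ge0}8^{-j}=\frac87|F_{b_n}|$, so
$$\tau(1_W)\ge\tfrac78. \tag{3}$$

## 6. Property (T) and invariant means

A **Kazhdan pair** for a group $\Lambda$ is a finite set $\Sigma\subseteq\Lambda$ and $\kappa>0$ such that in every unitary representation without nonzero invariant vectors, each vector $\xi$ satisfies $\max_{s\in\Sigma}\|s\xi-\xi\|\ge\kappa\|\xi\|$. The group has **property (T)** if such a pair exists; $\Sigma$ may be taken symmetric. Finite groups are simple examples. We use that $G$ and $\Gamma$ have property (T): for $n\ge3$ the groups $SL_n(\mathbb R)$ and $\mathbb R^n\rtimes SL_n(\mathbb R)$ have it, and it passes to lattices; see Bekka–de la Harpe–Valette, *Kazhdan's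 Property (T)*, Ch. 1.

**Lemma 4 (Kazhdan projection).** Let $(\Sigma,\kappa)$ be a Kazhdan pair for $\Gamma$ with $\Sigma$ symmetric, $h=|\Sigma|^{-1}\sum_{s\in\Sigma}s\in C^*(\Gamma)$ and $\varepsilon=\kappa^2/(2|\Sigma|)$. There is a projection $q\in C^*(\Gamma)$ such that $\rho(q)$ is the projection onto the $\rho$-invariant vectors for every unitary representation $\rho$, and
$$h\le q+(1-\varepsilon)(1-q). \tag{4}$$

*Proof.* We have $h=h^*$ and $\|h\|\le1$. Consider a representation without nonzero invariant vectors and a unit vector $\xi$. Some $s\in\Sigma$ has $\|s\xi-\xi\|^2=2-2\mathrm{Re}\langle s\xi,\xi\rangle\ge\kappa^2$, so $\mathrm{Re}\langle s\xi,\xi\rangle\le1-\kappa^2/2$. The other terms have real part at most $1$, so $\langle h\xi,\xi\rangle\le1-\varepsilon$. On invariant vectors $h=1$. Splitting any representation into its invariant vectors and their orthogonal complement gives $\mathrm{sp}(h)\subseteq[-1,1-\varepsilon]\cup\{1\}$. So $\chi_{\{1\}}$ is continuous on $\mathrm{sp}(h)$, and $q=\chi_{\{1\}}(h)$ has the stated images.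 Inequality (4) is the scalar inequality $x\le\chi_{\{1\}}(x)+(1-\varepsilon)(1-\chi_{\{1\}}(x))$ on $\mathrm{sp}(h)$. $\square$

A **mean** on $\ell^\infty(Y)$ is a state. The group $G$ acts on $Y=\bigsqcup_kF_k$ with orbits $F_k$. Let $u_k$ be the uniform probability measure on $F_k$, viewed as an element of $\ell^1(Y)$. The next lemma says that property (T) leaves no room for exotic invariant means.

**Lemma 5.** Every $G$-invariant mean $\psi$ on $\ell^\infty(Y)$ is a weak$^*$ limit of a net of vectors $\sum_kc_{k,j}u_k$ with $c_{k,j}\ge0$ and $\sum_kc_{k,j}=1$.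

*Proof.* Let $(\Sigma_G,\kappa_G)$ be a Kazhdan pair for $G$.

**Step 1. Almost invariant probability vectors.** We make weak invariance into norm invariance. Let $N$ be a basic convex weak$^*$ neighborhood of $\psi$, and let $N_1$ be the convex set of probability vectors in $\ell^1(Y)$ lying in $N$. Probability vectors are weak$^*$ dense in the means, so a net in $N_1$ converges weak$^*$ to $\psi$. Along it $sg-g\to s\psi-\psi=0$ weakly in $\ell^1(Y)$ for $s\in\Sigma_G$. So $0$ is in the weak closure of the convex set $\{(sg-g)_{s\in\Sigma_G}:g\in N_1\}\subseteq\ell^1(Y)^{\Sigma_G}$, hence in its norm closure by Mazur's theorem. Letting $N$ shrink, we get a net of probability vectors $g_j\to\psi$ weak$^*$ with $\|sg_j-g_j\|_1\to0$ for all $s\in\Sigma_G$.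

**Step 2. Replacement by exactly invariant vectors.** We pass to $\ell^2$, where property (T) applies. Put $\xi_j=\sqrt{g_j}\in\ell^2(Y)$. Since $|\sqrt\alpha-\sqrt\beta|^2\le|\alpha-\beta|$, we have $\|s\xi_j-\xi_j\|_2^2\le\|sg_j-g_j\|_1\to0$. Let $Q$ be the projection of $\ell^2(Y)$ onto the $G$-invariant vectors; it averages over each finite orbit $F_k$. The complement of $\operatorname{ran}Q$ has no nonzero invariant vectors, so $\|\xi_j-Q\xi_j\|\le\kappa_G^{-1}\max_{s\in\Sigma_G}\|s\xi_j-\xi_j\|\to0$. The vector $Q\xi_j$ is real and constant on each $F_k$, so $\eta_j=|Q\xi_j|^2=\sum_kc'_{k,j}u_k$ with $c'_{k,j}\ge0$. By Cauchy–Schwarz,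
$$\|g_j-\eta_j\|_1\le\|\xi_j-Q\xi_j\|\,\|\xi_j+Q\xi_j\|\le2\|\xi_j-Q\xi_j\|\to0.$$
So $\eta_j\to\psi$ weak$^*$ and $\|\eta_j\|_1\to1$. Normalize $\eta_j$ (for $j$ large). $\square$

The next lemma is needed because, in a representation of $\mathcal A$ other than the one on $\ell^2(X)$, the space $\pi(1_Y)H$ can be larger than the span of the $\pi(1_{F_k})H$. It says that the extra part contains no finite-dimensional $\Gamma$-invariant subspace. For $H=\ell^2(X)$ the lemma is empty, since the $\ell^2(F_k)$ span $\ell^2(Y)$.

**Lemma 6.** Let $\pi:\mathbb C_{\mathrm u}[X]\to\mathcal L(H)$ be a unital $*$-representation, and let $H_0$ be the closed span of the subspaces $\pi(1_{F_k})H$. Every finite-dimensional $\pi(\sigma(\Gamma))$-invariant subspace $K\subseteq\pi(1_Y)H$ is contained in $H_0$.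

*Proof.* **Step 1. An invariant mean at infinity.** Suppose $K\not\subseteq H_0$; we turn $K$ into a mean. The projection onto $H_0$ commutes with $\pi(\sigma(\Gamma))$, because each $\sigma(\gamma)$ commutes with each $1_{F_k}$. So projecting $K$ to $\pi(1_Y)H\ominus H_0$ gives a nonzero invariant subspace $K'$ of finite dimension $d$. Put $\psi(f)=d^{-1}\mathrm{Tr}(P_{K'}\pi(f))$ for $f\in\ell^\infty(Y)$. This is a mean since $K'\subseteq\pi(1_Y)H$. It is $G$-invariant, since $P_{K'}$ commutes with $\pi(\sigma(G))$ and $\sigma(g)f\sigma(g)^*=f\circ g^{-1}$. And $\psi(1_{F_k})=0$ for all $k$, since $K'\perp H_0$. By Lemma 5, $\psi=\lim_j\sum_kc_{k,j}u_k$, and testing on $1_{F_k}$ gives $c_{k,j}\to0$ for each fixed $k$.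

**Step 2. The mean of the characters, computed from Lemma 5.** For $a\in\mathbb Z^3$, $\sigma(a)$ is multiplication by $f_a(x)=e^{2\pi i\langle a,x\rangle/p_k}$, $x\in F_k$. Let $a\ne0$. The sum of $e^{2\pi i\langle a,x\rangle/p_k}$ over all $x\in\mathbb F_{p_k}^3$ is $0$ unless $p_k\mid a$, so $u_k(f_a)=-1/(p_k^3-1)$ for all $k$ but finitely many. Let $k_0$ exceed the exceptional $k$. In $\sum_kc_{k,j}u_k(f_a)$ the part $k\le k_0$ tends to $0$ along $j$, and the part $k>k_0$ has modulus at most $1/(p_{k_0}^3-1)$. As $k_0$ is arbitrary, $\psi(f_a)=0$. So $\psi(f_a)=\delta_{a,0}$.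

**Step 3. The same mean, computed from finite dimension.** Diagonalize the commuting unitaries $\pi(\sigma(a))|_{K'}$ simultaneously: $\psi(f_a)=d^{-1}\sum_{l=1}^d\chi_l(a)$ with characters $\chi_l$ of $\mathbb Z^3$. Average $\overline{\chi_1(a)}\psi(f_a)$ over $a\in[-N,N]^3\cap\mathbb Z^3$ and let $N\to\infty$. This formula gives $d^{-1}\#\{l:\chi_l=\chi_1\}>0$. Step 2 gives $\lim_N(2N+1)^{-3}=0$. This is a contradiction. $\square$

## 7. The multiplicity projection and a shift on its range

Let $\mathcal A$ be $C^*_{\mathrm u}(X)$ or $C^*_{\mathrm{u,max}}(X)$, and $\pi:\mathcal A\to\mathcal L(H)$ a faithful unital representation. Let $\bar H$ be the conjugate Hilbert space and $\bar{\mathcal A}=\{\bar a:a\in\mathcal A\}$ the conjugate $C^*$-algebra: the same ring and involution, with scalars acting through complex conjugation. It acts faithfully on $\bar H$ by $\bar a\,\bar\xi=\overline{\pi(a)\xi}$. (For $M_k(\mathbb C)$, entrywise conjugation identifies $\overline{M_k}$ with $M_k$.) Identify $H\otimes\bar H$ with the Hilbert–Schmidt operators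 $HS(H)$ by $\xi\otimes\bar\eta\mapsto\langle\,\cdot\,,\eta\rangle\xi$. Since $\langle\,\cdot\,,\pi(b)\eta\rangle=\langle\pi(b)^*\,\cdot\,,\eta\rangle$, the operator $a\otimes\bar b$ acts as
$$R\mapsto\pi(a)R\pi(b)^*,$$
and $\mathcal A\otimes_{\min}\bar{\mathcal A}\subseteq\mathcal L(H\otimes\bar H)$. We often omit $\pi$.

Let $A_0\subseteq\mathcal A$ be the unital $C^*$-subalgebra (containing $1_{\mathcal A}$) generated by $1_Y,1_W,1_T,\sigma(\Gamma),V,c,V_T$. It is finitely generated, since $\Gamma$ is, and contains $1_Z=1_T-V_TV_T^*$. Put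
$$\Theta(\gamma)=\sigma(\gamma)\otimes\overline{\sigma(\gamma)},\qquad\Theta(1)=1_Y\otimes\bar1_Y,\qquad e=\Theta(q).$$
Here $\Theta$ is a unitary representation of $\Gamma$ in a corner of $A_0\otimes_{\min}\bar A_0$, so it extends to a $*$-homomorphism $C^*(\Gamma)\to A_0\otimes_{\min}\bar A_0$, and $e$ is a projection in $A_0\otimes_{\min}\bar A_0$. By Lemma 4 it projects onto the $R\in HS(H)$ with $R=1_YR1_Y$ and $\sigma(\gamma)R\sigma(\gamma)^*=R$ for all $\gamma$, that is, the Hilbert–Schmidt operators on $\pi(1_Y)H$ that commute with $\sigma(\Gamma)$.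

**Step 1. Coordinates on $H_0$.** We express the relevant operators on $H_0$ as tensor products. The matrix units $E_{xy}$, $x,y\in Y_n$, lie in $\mathbb C_{\mathrm u}[X]$, because $X$ is connected. So $\pi(1_{Y_n})H=\ell^2(Y_n)\otimes M_n$ for a Hilbert space $M_n$ (take $M_n=\pi(E_{xx})H$ for one $x\in Y_n$), with $E_{xy}$ acting as $E_{xy}\otimes1$. If $S\in\mathbb C_{\mathrm u}[X]$ commutes with $1_{Y_n}$, then $S1_{Y_n}$ is a finite combination of these matrix units, so $S$ acts on $\pi(1_{Y_n})H$ as $S|_{\ell^2(Y_n)}\otimes1$. For $k\in[a_n,b_n]$ write $n=n(k)$. Then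
$$H_0=\bigoplus_k\ell^2(F_k)\otimes M_{n(k)},\qquad\Gamma\text{ acts by }\bigoplus_k\pi_k\otimes1.$$

**Step 2. The range of $e$.** We show
$$\operatorname{ran}e=\bigoplus_kU_kHS(M_{n(k)}),\qquad U_kR'=|F_k|^{-1/2}\,1_{F_k}\otimes R', \tag{5}$$
where the $U_k$ are isometries, since $\|1_{F_k}\otimes R'\|_{HS}^2=|F_k|\,\|R'\|_{HS}^2$. Let $R\in HS(\pi(1_Y)H)$ commute with $\sigma(\Gamma)$. Then so do $R^*R$ and $RR^*$. Their eigenspaces for nonzero eigenvalues are finite-dimensional and invariant, so they lie in $H_0$ by Lemma 6. They span $(\ker R)^\perp$ and $\overline{\operatorname{ran}}\,R$, so $R\in HS(H_0)$. The block of $R$ from $\ell^2(F_l)\otimes M_{n(l)}$ to $\ell^2(F_k)\otimes M_{n(k)}$ intertwines $\pi_l\otimes1$ and $\pi_k\otimes1$. Taking matrix coefficients in the $M$-variables and applying Schur's lemma, we see that it is $0$ for $l\ne k$ and $1_{F_k}\otimes R_k$ with $R_k\in HS(M_{n(k)})$ for $l=k$. Conversely, Hilbert–Schmidt operators of this form commute with $\sigma(\Gamma)$. This proves (5).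

**Step 3. The two ends.** The elements $1_W\otimes1$ and $1_Z\otimes1$ commute with $\Theta(\Gamma)$, hence with $e$. So $e_W=(1_W\otimes1)e$ and $e_Z=(1_Z\otimes1)e$ are projections in $A_0\otimes_{\min}\bar A_0$. Since $1_W\otimes1$ acts by $R\mapsto1_WR$, they project onto the summands of (5) with $k\in\{b_n:n\ge1\}$, respectively $k\in\{a_n:n\ge1\}$.

**Step 4. The shift.** We turn $V$ into a partial isometry on $\operatorname{ran}e$ that moves summand $k+1$ onto summand $k$. Put
$$w=e\,(V\otimes\overline{cV})\,e\in A_0\otimes_{\min}\bar A_0.$$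
It acts on $\operatorname{ran}e$ by $R\mapsto e(VRV^*c^*)$. For $a_n\le k<b_n$ and $R'\in HS(M_n)$, the operators $V$ and $c$ commute with $1_{Y_n}$, so by Step 1
$$wU_{k+1}R'=e\big(|F_{k+1}|^{-1/2}\,V1_{F_{k+1}}V^*c^*\otimes R'\big)=|F_{k+1}|^{-1/2}c_k\,1_{F_k}\otimes R'=U_kR',$$
where we used $V1_{F_{k+1}}V^*=1_{F_k}$ and $c_k=(|F_{k+1}|/|F_k|)^{1/2}$. The weight $c$ corrects the change of Hilbert–Schmidt norm from $1_{F_{k+1}}$ to $1_{F_k}$; it is bounded by the upper estimate in (2). Also $wU_{a_n}R'=0$, since $V1_{F_{a_n}}=0$. So $w$ maps the summands with $k\notin\{a_n\}$ isometrically onto those with $k\notin\{b_n\}$ and kills the others: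
$$w^*w=e-e_Z,\qquad ww^*=e-e_W. \tag{6}$$

For $\mathcal A=C^*_{\mathrm u}(X)$ and $H=\ell^2(X)$ all $M_n$ are $\mathbb C$. Then $\operatorname{ran}e$ has the orthonormal basis $v_k=|F_k|^{-1/2}1_{F_k}$, with $wv_{k+1}=v_k$ inside a chain and $wv_{a_n}=0$. So $w$ is a direct sum of nilpotent Jordan blocks of sizes $n+1$. Each block $F_k$, whatever its size, has become one vector.

## 8. The vanishing travels from $Z$ to $W$: proof of Theorem A

**Proposition 7.** If $\tau'$ is a tracial state on $A_0$ with $\tau'(1_W)>0$, then $\tau'$ is not quasidiagonal.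

*Proof.* Suppose $\tau'$ is quasidiagonal.

**Step 1. Models for $A_0$ and for its tensor square.** We pass to a sequence of maps and double it. Fix a dense sequence in the separable algebra $A_0$. For each $m$ choose from the net a u.c.p. map $\varphi_m:A_0\to M_{k(m)}$ whose multiplicativity and trace errors on the first $m$ elements are $<1/m$. By contractivity, $\|\varphi_m(ab)-\varphi_m(a)\varphi_m(b)\|\to0$ and $\mathrm{tr}\,\varphi_m(a)\to\tau'(a)$ for all $a,b\in A_0$. Let $\bar\varphi_m(\bar a)=\overline{\varphi_m(a)}$, a u.c.p. map $\bar A_0\to\overline{M_{k(m)}}$. Tensor products of u.c.p. maps are u.c.p. on minimal tensor products, so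
$$\varphi_m\otimes\bar\varphi_m:A_0\otimes_{\min}\bar A_0\to M_{k(m)}\otimes\overline{M_{k(m)}}\cong M_{k(m)^2}$$
are u.c.p., hence contractive. They are asymptotically multiplicative in norm on pairs of elementary tensors, because $\varphi_m(aa')\otimes\overline{\varphi_m(bb')}$ is norm-close to $\varphi_m(a)\varphi_m(a')\otimes\overline{\varphi_m(b)\varphi_m(b')}$. Bilinearity extends this to the algebraic tensor product, and density with contractivity to $A_0\otimes_{\min}\bar A_0$. So we get $*$-homomorphisms
$$\Phi:A_0\to\prod_mM_{k(m)}/\bigoplus_mM_{k(m)},\qquad\Psi:A_0\otimes_{\min}\bar A_0\to\prod_mM_{k(m)^2}/\bigoplus_mM_{k(m)^2}.$$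

**Step 2. $\Phi(1_Z)=0$.** This is (1). Indeed $V_T=1_TV_T1_T$, so $\Phi(V_T)$ lies in the corner of $P=\Phi(1_T)$, with $\Phi(V_T)^*\Phi(V_T)=P$ and $\Phi(V_T)\Phi(V_T)^*=P-\Phi(1_Z)$. Lemma 3 gives $\Phi(1_Z)=0$, that is, $\|\varphi_m(1_Z)\|\to0$.

**Step 3. $\Psi(e_W)=0$.** We carry the vanishing along all chains at once. Since $(\varphi_m\otimes\bar\varphi_m)(1_Z\otimes\bar 1)=\varphi_m(1_Z)\otimes\bar 1\to0$ in norm, $\Psi(e_Z)=\Psi(1_Z\otimes1)\Psi(e)=0$. By (6), $\Psi(w)$ lies in the corner of the projection $\Psi(e)$ and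
$$\Psi(w)^*\Psi(w)=\Psi(e),\qquad\Psi(w)\Psi(w)^*=\Psi(e)-\Psi(e_W).$$
Lemma 3 gives $\Psi(e_W)=0$, that is,
$$\|(\varphi_m\otimes\bar\varphi_m)(e_W)\|\to0. \tag{7}$$
(Iterating $w$ would reach, from the summands $k=a_n$, those with $k=a_n+j$ for fixed $j$, but $b_n-a_n=n$ is unbounded. Lemma 3, the rank count of Section 4, handles unbounded length in one stroke.)

**Step 4. The trace of $W$ is seen by $e_W$.** We contradict (7) with a state. Write $k=k(m)$, and let $\omega_m$ be the vector state on $M_k\otimes\overline{M_k}$ given by $k^{-1/2}\sum_j\delta_j\otimes\bar\delta_j$. This vector corresponds to the Hilbert–Schmidt operator $k^{-1/2}1$, so $\omega_m(x\otimes\bar y)=\mathrm{tr}_k(xy^*)$. Put $\rho_m=\omega_m\circ(\varphi_m\otimes\bar\varphi_m)$, a state on $A_0\otimes_{\min}\bar A_0$. Apply $\Theta$ to (4) and multiply by the projection $1_W\otimes1$, which commutes with $\Theta(\Gamma)$ and $e$: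
$$\frac1{|\Sigma|}\sum_{s\in\Sigma}\sigma(s)1_W\otimes\overline{\sigma(s)}\ \le\ e_W+(1-\varepsilon)\big(1_W\otimes\bar1_Y-e_W\big). \tag{8}$$
Now apply $\rho_m$. For each $s\in\Sigma$,
$$\rho_m\big(\sigma(s)1_W\otimes\overline{\sigma(s)}\big)=\mathrm{tr}\big(\varphi_m(\sigma(s)1_W)\varphi_m(\sigma(s)^*)\big)\to\tau'(\sigma(s)1_W\sigma(s)^*)=\tau'(1_W),$$
since $\sigma(s)$ commutes with $1_W$ and is unitary in the corner of $1_Y\ge1_W$. Likewise $\rho_m(1_W\otimes\bar1_Y)\to\tau'(1_W1_Y)=\tau'(1_W)$. So (8) yields
$$\tau'(1_W)\le(1-\varepsilon)\tau'(1_W)+\varepsilon\liminf_m\rho_m(e_W),$$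
that is, $\liminf_m\rho_m(e_W)\ge\tau'(1_W)>0$. But $\rho_m(e_W)\le\|(\varphi_m\otimes\bar\varphi_m)(e_W)\|\to0$ by (7). This is a contradiction. $\square$

**Proof of Theorem A.** By (3), $\tau(1_W)\ge\frac78>0$, so $\tau|_{A_0}$ is not quasidiagonal by Proposition 7. If $\tau$ were quasidiagonal on $\mathcal A$, its restriction to the unital subalgebra $A_0$ would be too. So $\tau$ is not quasidiagonal. The argument covers $\mathcal A=C^*_{\mathrm u}(X)$ and $\mathcal A=C^*_{\mathrm{u,max}}(X)$ alike. $\blacksquare$

Since $\tau$ is amenable by Proposition 2, it is an amenable trace that is not quasidiagonal. Step 4 uses only trace and $2$-norm information: its limits need $\varphi_m(a)\varphi_m(b)\approx\varphi_m(ab)$ only in $\|\cdot\|_{2,\mathrm{tr}}$. The operator norm enters in Steps 1–3, through Lemma 3.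

## 9. Quasidiagonal traces vanish on $Y$: proof of Theorem B

Let $\tau'$ be a quasidiagonal tracial state of $\mathcal A$. Proposition 7 gives $\tau'(1_W)=0$, and we upgrade this to $\tau'(1_Y)=0$.

**Step 1. A mean on $Y$.** Suppose $\tau'(1_Y)>0$. We convert $\tau'$ into an object to which Lemma 5 applies. Indeed, the restriction of $\tau'$ to $A_0$ is quasidiagonal, which is why Proposition 7 applies. Put $\psi=\tau'|_{\ell^\infty(Y)}/\tau'(1_Y)$. This is a $G$-invariant mean, because $\sigma(g)f\sigma(g)^*=f\circ g^{-1}$ and $\tau'(\sigma(g)f\sigma(g)^*)=\tau'(f)$ for $f\in\ell^\infty(Y)$.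

**Step 2. $D_t$ is small.** We bound $\psi(1_{D_t})$ by looking at the orbits. The set $D_t\cap F_{k+1}$ is $\iota_k(F_k)$ or empty, and $D_t\cap F_0=\emptyset$. By (2), $u_k(1_{D_t})\le\frac18$ for every $k$, so Lemma 5 gives $\psi(1_{D_t})\le\frac18$.

**Step 3. $D_t$ is as large as $Y\setminus W$.** We use the trace property. Since $V^*V=1_{D_t}$ and $VV^*=1_{Y\setminus W}$, we have $\psi(1_{D_t})=\psi(1_{Y\setminus W})=1-\psi(1_W)$. With Step 2, $\psi(1_W)\ge\frac78$, which contradicts $\tau'(1_W)=0$. So $\tau'(1_Y)=0$.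

**Step 4. The distance.** We have $\tau(1_Y)=1$ and $\tau'(1_Y)=0$. On the self-adjoint unitary $2\cdot1_Y-1$ the functional $\tau-\tau'$ takes the value $1-(-1)=2$. The norm of a difference of two states is at most $2$, so $\|\tau-\tau'\|=2$. $\blacksquare$
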